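# Smooth affine hypersurfaces with the homotopy type of a motivic sphere

Throughout, $k$ is a **base ring**: a nonzero commutative ring that is Noetherian of finite Krull dimension. We work in the Morel–Voevodsky $\mathbb A^1$-homotopy category over $k$. The reference for that category is Morel–Voevodsky, *$\mathbb A^1$-homotopy theory of schemes*, Publ. IHÉS 90, written [MV] below. The simplicial $i$-sphere is $S^i_s$, the scheme $\mathbb G_m$ is pointed by $1$, $\mathbb G_m^{\wedge j}$ is its $j$-fold smash power with $\mathbb G_m^{\wedge 0}=S^0$, and $\mathbb N=\{0,1,2,\dots\}$. The spaces $S^i_s\wedge\mathbb G_m^{\wedge j}$ are the motivic spheres.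

## 1. The surface $uv=x(1-x)$

Consider the affine surface
$$Q_2=\{uv=x(1-x)\}\subset\mathbb A^3_k .$$
Rewrite the equation as an equality of ratios and define
$$\pi:Q_2\to\mathbb P^1,\qquad (u,v,x)\mapsto[x:u]=[v:1-x].$$
The two expressions agree where both make sense, because $x(1-x)=uv$. At each point at least one makes sense, because $x$ and $1-x$ have no common zero. So $\pi$ is a morphism. Let us compute it over the two standard charts.

Over the chart with coordinate $\lambda=x/u=v/(1-x)$, a point of $Q_2$ satisfies $x=\lambda u$ and $v=\lambda(1-x)=\lambda(1-\lambda u)$. Conversely, for any $(\lambda,u)$ the triple $(u,\lambda(1-\lambda u),\lambda u)$ lies on $Q_2$. So the preimage of the chart is $\mathbb A^1_\lambda\times\mathbb A^1_u$. Over the chart with coordinate $\mu=u/x=(1-x)/v$ we find in the same way $x=1-\mu v$ and $u=\mu x=\mu(1-\mu v)$, so the preimage is $\mathbb A^1_\mu\times\mathbb A^1_v$, by $(\mu,v)\mapsto(\mu(1-\mu v),v,1-\mu v)$.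

Hence $\pi$ is an $\mathbb A^1$-bundle, trivial over each chart, and therefore also over the intersection of the charts. Over each of these three opens $\pi$ is an $\mathbb A^1$-equivalence. The surface $Q_2$ and the line $\mathbb P^1$ are glued from these pieces along open immersions, so $\pi$ is an $\mathbb A^1$-equivalence. Point $Q_2$ by $(u,v,x)=(0,-1,0)$, which goes to $[-1:1]$. This point lies in $\mathbb P^1\setminus[0:1]\cong\mathbb A^1$, which is contractible. Collapsing that affine line and then excising, we get pointed equivalences
$$Q_2\simeq\mathbb P^1\simeq\mathbb P^1/(\mathbb P^1\setminus[0:1])\cong\mathbb A^1/(\mathbb A^1\setminus 0)=:T\simeq S^1_s\wedge\mathbb G_m. \tag{1}$$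
(The last step is recalled in Section 2.) So a smooth affine surface is a motivic sphere. That $Q_2$ is smooth follows from the charts.

Now compare with the equation without $uv$. The scheme $\{x(1-x)=0\}\subset\mathbb A^1$ is $\operatorname{Spec}k\sqcup\operatorname{Spec}k=S^0$, since $k[x]/(x(1-x))\cong k\times k$. Replacing $0$ by $uv$ turned $S^0$ into $T=T\wedge S^0$. Apply the same step to $\{xy-1=0\}=\mathbb G_m$: the quadric $\{uv=xy-1\}$ should be $T\wedge\mathbb G_m\simeq S^1_s\wedge\mathbb G_m^{\wedge 2}$, and Section 4 shows that it is. Repeating the step adds $1$ to both $i$ and $j$. From these two starting points we can hope to reach $S^i_s\wedge\mathbb G_m^{\wedge j}$ with $j-i=0$ or $j-i=1$. What about the other differences?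

A pointed space **has the $\mathbb A^1$-homotopy type of a smooth $k$-scheme** if it is isomorphic in the $\mathbb A^1$-homotopy category to a smooth $k$-scheme. One side is known: if $i>j\ge0$, then $S^i_s\wedge\mathbb G_m^{\wedge j}$ does not have the $\mathbb A^1$-homotopy type of a smooth $k$-scheme. On the other side, the problem, taken from Aravind Asok, Brent Doran and Jean Fasel, "Smooth models of motivic spheres", arXiv:1408.0413 (2014), is to prove or disprove the following.

**Conjecture.** If $k$ is a base ring and $i,j\in\mathbb N$ with $i<j-1$, the sphere $S^i_s\wedge\mathbb G_m^{\wedge j}$ does not have the $\mathbb A^1$-homotopy type of a smooth $k$-scheme.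

The smallest cases are $(i,j)=(0,2)$ and $(1,3)$. They behave differently: $\mathbb G_m^{\wedge 2}$ is not a smooth scheme, but
$$S^1_s\wedge\mathbb G_m^{\wedge 3}\simeq\{uv=y_2(x+xy_1-1)-y_1\}\subset\mathbb A^5_k .$$
In general, define polynomials over $\mathbb Z$ by
$$g_1=x(1+y_1)-1,\qquad g_{n+1}=y_{n+1}g_n-y_n\in\mathbb Z[x,y_1,\dots,y_{n+1}]\quad(n\ge1), \tag{2}$$
and put
$$Z_n=\{g_n=0\}\subset\mathbb A^{n+1}_k,\qquad X_{m,n}=\{u_1v_1+\dots+u_mv_m=g_n(x,y_1,\dots,y_n)\}\subset\mathbb A^{2m+n+1}_k .$$

**Theorem A.** Let $k$ be any base ring. For all $m,n\ge1$, $X_{m,n}$ is a smooth affine $k$-scheme, and there is a pointed $\mathbb A^1$-equivalence $X_{m,n}\simeq S^m_s\wedge\mathbb G_m^{\wedge(m+n)}$. Hence $S^i_s\wedge\mathbb G_m^{\wedge j}$ has the $\mathbb A^1$-homotopy type of a smooth affine $k$-scheme whenever $j>i\ge1$.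

The cases $i\ge1$, $j\ge i+2$ contradict the conjecture, over every base ring and for every pair with $1\le i<j-1$.

**Theorem B.** Let $k$ be any base ring and $i,j\in\mathbb N$. Then $S^i_s\wedge\mathbb G_m^{\wedge j}$ has the $\mathbb A^1$-homotopy type of a smooth $k$-scheme if and only if $1\le i\le j$, or $i=0$ and $j\in\{0,1\}$.

So the conjecture is true exactly in its part $i=0$. Theorem B uses the known result for $i>j$; Theorem A does not.

## 2. Cofibres, total cofibres and pairs

Smooth schemes are separated and of finite type. Spaces are simplicial Nisnevich sheaves on $Sm/k$ with the $\mathbb A^1$-model structure of [MV]. Its cofibrations are the monomorphisms, it is left proper, and products and smash products preserve equivalences. "Equivalence" and $\simeq$ mean $\mathbb A^1$-weak equivalence. "Contractible" means equivalent to $\operatorname{Spec}k$.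

**Cofibres.** For a map of spaces $A\to B$ let $\mathrm{cof}(A\to B)$ be the pointed homotopy cofibre of $A_+\to B_+$; if $A\to B$ is a monomorphism this is $B/A$. For a map of pointed spaces, $\mathrm{cof}$ is the pointed homotopy cofibre. For example, $\mathrm{cof}(\emptyset\to B)=B_+$. If $c$ is a $k$-point of $Z$, then the cofibre of $S^0\xrightarrow{c}Z_+$ is $(Z,c)$. Smashing with a pointed space preserves monomorphisms, pushouts and equivalences, hence cofibres.

**Total cofibres.** Take a commutative square with rows $A\to B$ and $A'\to B'$ and vertical maps $A\to A'$, $B\to B'$. Put it into the $3\times3$ diagram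
$$\begin{matrix} *&\leftarrow&*&\to&*\\ \uparrow&&\uparrow&&\uparrow\\ *&\leftarrow&A_+&\to&B_+\\ \downarrow&&\downarrow&&\downarrow\\ *&\leftarrow&A'_+&\to&B'_+\end{matrix}$$
and take its homotopy colimit in two ways, rows first or columns first. Homotopy colimits commute, so
$$\mathrm{cof}\big(\mathrm{cof}(A\to A')\to\mathrm{cof}(B\to B')\big)\simeq\mathrm{cof}\big(\mathrm{cof}(A\to B)\to\mathrm{cof}(A'\to B')\big) \tag{3}$$
naturally, as pointed spaces. Both sides are the total cofibre of the square. Nearly all our computations take a square and read (3) in both directions.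

**A first use of (3).** Let $W$ have a $k$-point $w$. Take the square with top row $\operatorname{Spec}k\xrightarrow{w}W$ and bottom row $\operatorname{Spec}k=\operatorname{Spec}k$. On the left of (3) the vertical cofibres are trivial and $\mathrm{cof}(W\to\operatorname{Spec}k)$, so the total cofibre is $\mathrm{cof}(W\to\operatorname{Spec}k)$. On the right the horizontal cofibres are $(W,w)$ and a point, so the total cofibre is $S^1_s\wedge(W,w)$. Hence
$$S^1_s\wedge(W,w)\simeq\mathrm{cof}(W\to\operatorname{Spec}k). \tag{4}$$
In particular $S^1_s\wedge W$ does not depend on $w$, up to pointed equivalence. With $W=\mathbb G_m$ and $\mathbb A^1$ contractible,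
$$T=\mathrm{cof}(\mathbb G_m\to\mathbb A^1)\simeq\mathrm{cof}(\mathbb G_m\to\operatorname{Spec}k)\simeq S^1_s\wedge\mathbb G_m. \tag{5}$$

**Pairs.** A *pair* $(Y,f)$ is a smooth $k$-scheme $Y$ with a function $f:Y\to\mathbb A^1_k$ that is smooth at all points of $Z:=f^{-1}(0)$. Then $Z$ is smooth over $k$, being a base change of the smooth locus of $f$. A map of pairs $(Y_1,f_1)\to(Y_2,f_2)$ is a $k$-morphism $h$ with $f_2h=f_1$; then $h^{-1}(Z_2)=Z_1$.

For example, $(\mathbb A^1,x(1-x))$ is a pair: on its zero locus $(1-2x)^2=1-4x(1-x)=1$, so the derivative $1-2x$ is invertible there. If $2$ is invertible in $k$, the derivative vanishes along $x=\tfrac12$. This does not matter, since smoothness is asked only along $Z$. On the other hand $(\mathbb A^1,x^2)$ is not a pair.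

To check smoothness we use the Jacobian criterion (EGA IV 17.11.1): a map $\mathbb A^N_k\to\mathbb A^r_k$ given by polynomials is smooth at a point $p$ if and only if its Jacobian matrix has rank $r$ over the residue field of $p$.

## 3. Deforming a principal divisor to its normal bundle

We need to identify $Y/(Y\setminus Z)$ for a pair, in a way compatible with maps of pairs. The function $f$ trivializes the normal bundle of $Z$, so the answer should be $Z_+\wedge T$. Naturality is the point: in Sections 4 and 6 we compute cofibres of maps between such quotients.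

**Lemma 1.** *For pairs $(Y,f)$ there is a zigzag of equivalences, natural for maps of pairs, between $Y/(Y\setminus Z)$ and $Z_+\wedge T$.*

*Proof.*

**Step 1. The deformation space.** This step builds one smooth scheme which contains $Y$ at $t=1$ and $Z\times\mathbb A^1$ at $t=0$. Let
$$D=D(Y,f)=\{(y,t,w):tw=f(y)\}\subset Y\times\mathbb A^2,$$
that is, $D=Y\times_{\mathbb A^1}\mathbb A^2$ via $f$ and $(t,w)\mapsto tw$. It is smooth over $k$. Where $t\ne0$ we may solve $w=f(y)/t$, so this open part is $Y\times\mathbb G_m$; where $w\neq0$ it is $Y\times\mathbb G_m$ in the same way. At a point with $(t,w)=(0,0)$ we have $f(y)=0$, so $f$ is smooth at $y$. Since $D\to\mathbb A^2$ is a base change of $f$, it is smooth at that point.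

Let $E=\{w=0\}\subset D$. Its equations are $w=0$, $f(y)=0$, so $E=Z\times\mathbb A^1_t$. Let $N=Z\times\mathbb A^1_w$ and put
$$i_1:Y\to D,\ y\mapsto(y,1,f(y)),\qquad i_0:N\to D,\ (z,w)\mapsto(z,0,w).$$
Then $i_1^{-1}(E)=Z$ and $i_0^{-1}(E)=Z\times0$, so we get
$$Y/(Y\setminus Z)\xrightarrow{\ i_1\ }D/(D\setminus E)\xleftarrow{\ i_0\ }N/(N\setminus Z\times0)=Z_+\wedge T. \tag{6}$$
A map of pairs $h$ induces maps on $D$, $E$ and $N$ compatible with $i_0,i_1$ and with complements, so (6) is natural. Call $(Y,f)$ *good* if both maps in (6) are equivalences. The remaining steps show that every pair is good.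

**Step 2. The product case.** This step treats the model situation: $(\mathbb A^1\times Z,\mathrm{pr}_1)$ is good for every smooth $Z$. Here $D=\{(a,z,t,w):tw=a\}\cong Z\times\mathbb A^2_{t,w}$ and $E=\{w=0\}$, so $D/(D\setminus E)=(Z\times\mathbb A^1_t)_+\wedge T$. The map $i_1$ sends $(a,z)$ to $(z,t=1,w=a)$ and $i_0$ sends $(z,w)$ to $(z,t=0,w)$. So the two maps in (6) are induced by the inclusions of $Z$ into $Z\times\mathbb A^1_t$ at $t=1$ and at $t=0$. Both are equivalences.

**Step 3. Étale excision.** This step lets us change $Y$ away from $Z$. Let $p:Y'\to Y$ be étale with $p^{-1}(Z)\to Z$ an isomorphism, and $f'=fp$. Claim: $(Y',f')$ is good if and only if $(Y,f)$ is. Indeed $D'=D\times_YY'\to D$ is étale, and the preimage $E'=p^{-1}(Z)\times\mathbb A^1_t$ of $E$ maps isomorphically to $E$. Also $N'\cong N$. Elementary distinguished squares are pushouts of sheaves ([MV] §3.1), so $p$ induces isomorphisms on all three quotients in (6).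

**Step 4. Gluing.** This step passes from local to global. Let $Y=Y_1\cup Y_2$ be an open cover such that $Y_1$, $Y_2$, $Y_1\cap Y_2$ (with the restrictions of $f$) are good. Claim: $Y$ is good. Each of $Y$, $Y\setminus Z$, $D$, $D\setminus E$, $N$, $N\setminus Z\times0$ is covered by the corresponding opens for $Y_1$ and $Y_2$, whose intersection is the one for $Y_1\cap Y_2$. The resulting squares are pushouts along monomorphisms, hence homotopy pushouts. Cofibres of maps between homotopy pushout squares form homotopy pushout squares. So each of the three quotients in (6) for $Y$ is the homotopy pushout of those for $Y_1,Y_2,Y_1\cap Y_2$, compatibly with $i_1$ and $i_0$. Therefore both maps for $Y$ are equivalences.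

**Step 5. The case of étale coordinates.** This step compares $Y$ with $\mathbb A^1\times Z$ when there is an étale map $\varphi=(f,x):Y\to\mathbb A^1\times\mathbb A^{d-1}$. The map $Z\to\mathbb A^{d-1}$ is étale, being the base change of $\varphi$ to $0\times\mathbb A^{d-1}$. Let
$$Y''=Y\times_{\mathbb A^1\times\mathbb A^{d-1}}(\mathbb A^1\times Z).$$
It is étale over $Y$ and étale over $\mathbb A^1\times Z$, and the pullbacks of $f$ and $\mathrm{pr}_1$ to $Y''$ agree. Their zero locus is $Z\times_{\mathbb A^{d-1}}Z$. This may be too big, but the diagonal is open in it, because $Z\to\mathbb A^{d-1}$ is étale. The complement of the diagonal is closed in $Z\times_{\mathbb A^{d-1}}Z$, hence closed in $Y''$. Remove it from $Y''$ to get $Y'$. The zero locus in $Y'$ is the diagonal, which maps isomorphically to $Z\subset Y$ and to $0\times Z\subset\mathbb A^1\times Z$. So both $Y'\to Y$ and $Y'\to\mathbb A^1\times Z$ satisfy the hypothesis of Step 3. By Step 2, $\mathbb A^1\times Z$ is good, hence $Y'$ is good, hence $Y$ is good.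

**Step 6. The general case.** This step assembles the pieces. By Step 3, applied to an open immersion, we may replace $Y$ by the open locus where $f$ is smooth; it contains $Z$. If it is empty, all three quotients in (6) are points. Otherwise, by the local structure of smooth morphisms, it is covered by finitely many opens $Y_1,\dots,Y_r$ as in Step 5, and the property of Step 5 passes to opens. Induct on $r$; the case $r=1$ is Step 5. For $r\ge2$, $Y_1\cup\dots\cup Y_{r-1}$ is good by induction, $Y_r$ is good by Step 5, and their intersection is covered by the $r-1$ opens $Y_l\cap Y_r$, so it is good by induction. Step 4 applies. $\square$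

## 4. Replacing $0$ by $uv$: smashing with $T$

We now prove the pattern seen in Section 1.

**Lemma 2.** *Let $(Y,f)$ be a pair with $Y$ contractible, and let $s:\mathbb A^1\to Y$ satisfy $fs=\mathrm{id}$. Then $X=\{uv=f(y)\}\subset Y\times\mathbb A^2$ is smooth, and as pointed spaces $(X,(s(0),0,0))\simeq T\wedge(Z,s(0))$.*

*Proof.*

**Step 1. $(X,u)$ is a pair.** We want to apply Lemma 1 to the function $u$ on $X$. The scheme $X$ is smooth by the argument for $D$ in Step 1 of Lemma 1. The zero locus $\{u=0\}$ has equations $u=0$, $f(y)=0$, so it is $Z\times\mathbb A^1_v$. The map $X\to\mathbb A^2_{u,v}$ is a base change of $f$, so it is smooth along $\{u=0\}$, since those points lie over $Z$. Composing with the projection to $u$, we see that $u$ is smooth along $\{u=0\}$.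

**Step 2. A plane inside $X$.** The section $s$ gives something contractible to compare $X$ with. Put
$$\iota:\mathbb A^2\to X,\qquad(u,v)\mapsto(s(uv),u,v),$$
which is well defined because $f(s(uv))=uv$. It is a section of $X\to\mathbb A^2$, hence a monomorphism, and it is a map of pairs $(\mathbb A^2,u)\to(X,u)$. On zero loci it is $\mathbb A^1_v\to Z\times\mathbb A^1_v$, $v\mapsto(s(0),v)$. Let $U=\{u\ne0\}\subset X$. Solving for $v$ gives $U\cong Y\times\mathbb G_m$, and $\iota^{-1}U=\mathbb G_m\times\mathbb A^1$.

**Step 3. The total cofibre, computed twice.** Apply (3) to the square with rows $\iota^{-1}U\to U$ and $\mathbb A^2\to X$.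

*Rows first.* The map $\iota^{-1}U\to U$ is a map over $\mathbb G_m$ from $\mathbb G_m\times\mathbb A^1$ to $Y\times\mathbb G_m$. Both project to $\mathbb G_m$ by equivalences, because $\mathbb A^1$ and $Y$ are contractible. So it is an equivalence, and its cofibre is trivial. The second row has cofibre $X/\mathbb A^2$. As $\mathbb A^2$ is contractible and $\iota$ is a cofibration, left properness shows that $X\to X/\mathbb A^2$ is an equivalence; it is pointed if $X$ is pointed by $\iota(0,0)=(s(0),0,0)$. So the total cofibre is $(X,(s(0),0,0))$.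

*Columns first.* The column cofibres are $\mathbb A^2/\iota^{-1}U$ and $X/U$. By Lemma 1 and its naturality for the map of pairs $\iota$, the total cofibre is
$$\mathrm{cof}\big((\mathbb A^1_v)_+\wedge T\to(Z\times\mathbb A^1_v)_+\wedge T\big)\simeq\mathrm{cof}\big(S^0\wedge T\xrightarrow{s(0)}Z_+\wedge T\big)\simeq(Z,s(0))\wedge T.\qquad\square$$

**Split quadrics: the spheres with $i=j\ge1$.** Let $m\ge1$ and
$$f_m=x(1-x)-\sum_{l\le m}u_lv_l\ \text{ on }\mathbb A^{2m+1},\qquad Q_{2m}=f_m^{-1}(0).$$
We first check the hypotheses of Lemma 2. At a zero of $f_m$ where some $u_l$ or $v_l$ is nonzero, $df_m\ne0$. At a zero where all $u_l,v_l$ vanish, $x(1-x)=0$, so $(\partial f_m/\partial x)^2=1-4x(1-x)=1$. So $(\mathbb A^{2m+1},f_m)$ is a pair, and $Q_{2m}$ is smooth. A section of $f_m$ is given by $x=0$, $u_1=t$, $v_1=-1$, all other coordinates $0$: the value of $f_m$ is $-t\cdot(-1)=t$.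

Since $Q_{2m+2}=\{u_{m+1}v_{m+1}=f_m\}$, Lemma 2 gives $Q_{2m+2}\simeq T\wedge Q_{2m}$ for $m\ge1$, where every $Q_{2m}$ is pointed by $x=0$, $v_1=-1$, other coordinates $0$. On $Q_2$ this is the base point used in (1), so $Q_2\simeq T$ as pointed spaces, and
$$Q_{2m}\simeq T^{\wedge m}\simeq S^m_s\wedge\mathbb G_m^{\wedge m}\qquad(m\ge1). \tag{7}$$
These quadrics were already known: Asok–Doran–Fasel, *Smooth models of motivic spheres and the clutching construction*.

**The quadric $uv=xy-1$.** Take $Y=\mathbb A^2$ and $f=xy-1$, with $Z=\{xy=1\}\cong\mathbb G_m$. It is a pair, since $\partial f/\partial x=y$ is invertible on $Z$. It has the section $t\mapsto(1+t,1)$, with $s(0)=(1,1)$, the base point of $\mathbb G_m$. So Lemma 2 gives $\{uv=xy-1\}\simeq T\wedge\mathbb G_m\simeq S^1_s\wedge\mathbb G_m^{\wedge2}$. With $y=1+y_1$ this is $X_{1,1}$ of Theorem A.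

**What to feed into Lemma 2 next.** To reach $S^1_s\wedge\mathbb G_m^{\wedge3}\simeq T\wedge\mathbb G_m^{\wedge2}$, a sensible person looks for a pair $(Y,f)$ as in Lemma 2 with $Z\simeq\mathbb G_m^{\wedge2}$. No such pair exists: this is the case $i=0$ of the conjecture, which is true and which we prove now.

## 5. $\mathbb G_m^{\wedge j}$ is not a smooth scheme for $j\ge2$

**Proposition 4.** *Let $k$ be any base ring and $j\ge2$. Then $\mathbb G_m^{\wedge j}$ does not have the $\mathbb A^1$-homotopy type of a smooth $k$-scheme.*

The strategy is this. The sheaf $\mathbb G_m^{\wedge j}$ is so rigid that maps into it in the homotopy category are just maps of sheaves. A smooth scheme equivalent to it would allow us to lift its identity to $\mathbb G_m^j$, and there is no such lift.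

*Proof.*

**Step 1. Reduction to a field.** Over a field, connected smooth schemes are integral, which we shall need. Let $\kappa$ be the residue field of $k$ at a maximal ideal; one exists since $k\neq0$. The derived base change $\mathcal H(k)\to\mathcal H(\kappa)$ ([MV] §3) sends a smooth scheme $X$ to $X_\kappa$ and preserves homotopy colimits. We write $\mathbb G_m^{\wedge j}$ as a homotopy colimit of smooth schemes.

For $I\subset\{1,\dots,j\}$ let $\mathbb G_m^I\subset\mathbb G_m^j$ be the subsheaf where the entries outside $I$ equal $1$. Then $\mathbb G_m^I\cap\mathbb G_m^J=\mathbb G_m^{I\cap J}$, and the fat wedge is the union of the $\mathbb G_m^I$ over proper subsets $I$. Consider the diagram $I\mapsto\mathbb G_m^I$ on the poset of proper subsets. On sections, a tuple lies in $\mathbb G_m^I$ exactly when $I$ contains its support, the set of places where it is $\ne1$. Hence two occurrences of the same tuple, in $\mathbb G_m^I$ and in $\mathbb G_m^J$, both come from its occurrence at its support. So the colimit over all $J\subsetneq I$ is the union $\bigcup_{J\subsetneq I}\mathbb G_m^J$,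 and the colimit over all proper subsets is the fat wedge. (This holds for presheaves, and sheafification preserves colimits.) In particular the latching map at $I$ is the inclusion of $\bigcup_{J\subsetneq I}\mathbb G_m^J$ into $\mathbb G_m^I$, a monomorphism. So the diagram is Reedy cofibrant, and its colimit is its homotopy colimit. Thus
$$\mathbb G_m^{\wedge j}=\mathrm{cof}\big(\mathrm{hocolim}_I\,\mathbb G_m^I\to\mathbb G_m^j\big),$$
the cofibre of a monomorphism, that is, the homotopy pushout of $\operatorname{Spec}k\leftarrow\mathrm{hocolim}_I\,\mathbb G_m^I\to\mathbb G_m^j$. Base change therefore sends $\mathbb G_m^{\wedge j}$ to $\mathbb G_m^{\wedge j}$. If $\mathbb G_m^{\wedge j}\simeq X$ over $k$, then $\mathbb G_m^{\wedge j}\simeq X_\kappa$ over $\kappa$. So we may assume that $k=\kappa$ is a field.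

**Step 2. Sections of $F=\mathbb G_m^{\wedge j}$.** We must know $F(V)$ exactly, not only up to sheafification. Claim: for $V$ smooth and connected,
$$F(V)=\mathbb G_m(V)^{\wedge j}, \tag{8}$$
that is, $\mathbb G_m(V)^j$ with all tuples having some entry $1$ identified to a point $*$. (For example, over $\operatorname{Spec}\kappa[t^{\pm1}]$ and $j=2$, $(t,1)$ and $(1,t)$ both give $*$, and $(t,t)$ does not.)

For any smooth $V$ with connected components $V_a$, let $P(V)=\prod_aP(V_a)$ with $P(V_a)=\mathbb G_m(V_a)^{\wedge j}$. The presheaf quotient of $\mathbb G_m^j$ by the tuples with some entry $1$ has sheafification $F$. It maps to $P$, and this map is bijective on connected $V$, hence on Nisnevich stalks, since connected neighborhoods are cofinal. So it suffices to show that $P$ is a Nisnevich sheaf. By [MV] Prop. 3.1.4 this means that $P$ takes elementary distinguished squares to cartesian squares; $P(\emptyset)=*$ is clear.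

Let $U\subset V$ be open and $p:V'\to V$ étale and an isomorphism over $V\setminus U$, with $U'=p^{-1}(U)$. Since $P$ turns disjoint unions into products, we may assume $V$ connected, hence integral. If $U=\emptyset$, then $p$ is an isomorphism and there is nothing to show. So let $U\ne\emptyset$; then $U$ is connected and dense. Each component $V'_b$ of $V'$ is integral, and it dominates $V$ because étale maps are open. So $U'_b=U'\cap V'_b$ is nonempty, hence connected and dense in $V'_b$, and it dominates $U$. The $U'_b$ are the components of $U'$.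

Restriction of units along dominant maps of integral schemes is injective; in particular it sends units $\ne1$ to units $\ne1$. Hence the restrictions along $U\to V$, $V'_b\to V$, $U'_b\to V'_b$, $U'_b\to U$ send non-basepoints of $P$ to non-basepoints, and $P(V)\to P(U)$ and $P(V'_b)\to P(U'_b)$ are injective. Since $P(V)\to P(U)$ is injective, so is $P(V)\to P(U)\times_{P(U')}P(V')$.

For surjectivity let $a\in P(U)$ and $(b_b)\in P(V')$ agree on $U'$. If $a=*$, then each $b_b$ restricts to $*$ on $U'_b$, so $b_b=*$, and $*\in P(V)$ restricts to the given data. If $a=(a_1,\dots,a_j)$ with all $a_l\ne1$, then $a|_{U'_b}\ne*$, so each $b_b$ is an honest tuple with entries $\ne1$, and it agrees entrywise with $a$ on $U'_b$. As $\mathbb G_m$ is a sheaf, the entries glue to units on $V$. These are $\ne1$, since their restrictions to $U$ are. So $P$ is a sheaf, and $F=P$.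

**Step 3. Rigidity.** This step replaces homotopy classes of maps by maps of sheaves. Claim: for $G$ equal to $F$, to $\mathbb G_m^j$ or to the constant sheaf $\{0,1\}$, and for every sheaf of sets $H$,
$$\mathrm{Hom}_{\mathcal H(\kappa)}(H,G)=\mathrm{Hom}_{Shv}(H,G). \tag{9}$$
First, each such $G$ is $\mathbb A^1$-invariant. If $V$ is connected and smooth over $\kappa$, then $V\times\mathbb A^1$ is connected, and $\mathbb G_m(V\times\mathbb A^1)=\mathbb G_m(V)$ because $V$ is reduced. This gives $G(V\times\mathbb A^1)=G(V)$ in all three cases, using (8) for $F$.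

Next, a sheaf of sets $G$, viewed as a discrete simplicial sheaf, is simplicially fibrant. Indeed any map $A\to G$ factors uniquely through the sheaf $\pi_0(A)$, and a simplicial weak equivalence induces an isomorphism on $\pi_0$, so maps into $G$ extend along trivial cofibrations. Simplicial homotopies of maps into $G$ are constant for the same reason. Finally, if $G$ is $\mathbb A^1$-invariant, then $G\to G^{\mathbb A^1}$ is an isomorphism, so maps $A\times\mathbb A^1\to G$ are the same as maps $A\to G$, and $G$ is $\mathbb A^1$-local. Hence maps $H\to G$ in $\mathcal H(\kappa)$ are simplicial homotopy classes of maps $H\to G$, that is, maps of sheaves.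

**Step 4. A splitting of $q:\mathbb G_m^j\to F$.** Suppose $\varphi:X\to F$ is an isomorphism in $\mathcal H(\kappa)$ with $X$ a smooth scheme, and let $\psi$ be its inverse. Let $q:\mathbb G_m^j\to F$ be the quotient map, an epimorphism of sheaves. This step produces $\sigma:F\to\mathbb G_m^j$ with $q\sigma=\mathrm{id}_F$.

To use (8) on $X$ we need $X$ connected. The set $\mathrm{Hom}(F,\{0,1\})$ embeds via $q$ in $\mathrm{Hom}(\mathbb G_m^j,\{0,1\})$, which has two elements because $\mathbb G_m^j$ is connected. It contains the two constants. So by (9), $\mathrm{Hom}(X,\{0,1\})$ has exactly two elements, which says that $X$ is nonempty and connected.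

By (9), $\varphi$ is an element of $F(X)$. By (8), every element of $F(X)$ comes from a tuple on $X$, so $\varphi=q\tilde\varphi$ with $\tilde\varphi\in\mathbb G_m(X)^j$. The composite $\sigma:=\tilde\varphi\circ\psi:F\to\mathbb G_m^j$ is, by (9), a morphism of sheaves, and $q\sigma=q\tilde\varphi\psi=\varphi\psi=\mathrm{id}_F$.

**Step 5. The contradiction.** This step shows that $q$ would be injective. Let $V=\mathbb G_m^j$ with coordinates $x_1,\dots,x_j$, all $\ne1$, and let $a=\sigma q(\mathrm{id}_V)\in\mathbb G_m(V)^j$. Then $q(a)=q\sigma q(\mathrm{id}_V)=q(x_1,\dots,x_j)$, which is not the base point of $F(V)=\mathbb G_m(V)^{\wedge j}$. A non-basepoint comes from only one tuple, so $a=(x_1,\dots,x_j)$. By Yoneda $\sigma q=\mathrm{id}$, so $q$ is a monomorphism. But $j\ge2$: the distinct sections $(1,1,\dots,1)$ and $(1,t,1,\dots,1)$ of $\mathbb G_m^j$ over $\operatorname{Spec}\kappa[t^{\pm1}]$ both map to $*$. This is a contradiction. $\square$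

## 6. Replacing $Z$ by its suspension

Proposition 4 blocks the search for $Z\simeq\mathbb G_m^{\wedge2}$, but Lemma 2 does not need so much. Since $T\simeq\mathbb G_m\wedge S^1_s$, its conclusion reads
$$X\simeq T\wedge Z\simeq\mathbb G_m\wedge(S^1_s\wedge Z). \tag{10}$$
Only the simplicial suspension of $Z$ enters. So we want smooth hypersurfaces $Z_n$ with $S^1_s\wedge Z_n\simeq S^1_s\wedge\mathbb G_m^{\wedge n}$, and these are not excluded. By (4), the suspension $S^1_s\wedge W$ is the cofibre of $W\to\operatorname{Spec}k$, or of $W\to Y$ for any contractible $Y$.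

**Complements do not suffice.** Let $(Y,g)$ be a pair with $Y$ contractible and $c\in Z(k)$. Lemma 1 gives $\mathrm{cof}(Y\setminus Z\to Y)\simeq Z_+\wedge T$. What we want is $(Z,c)\wedge T\simeq S^1_s\wedge\mathbb G_m\wedge Z$. The space $Z_+\wedge T$ has one copy of $T$ too many: $T\xrightarrow{c}Z_+\wedge T$ is a retract, split by $Z\to\operatorname{Spec}k$, and its cofibre is $(Z,c)\wedge T$. So we must enlarge $Y\setminus Z$ so as to cancel this copy of $T$.

**The cancellation by hand.** Take $Y=\mathbb A^2$ with coordinates $x,y_1$ and $Z_1=\{g_1=0\}=\{x(1+y_1)=1\}\cong\mathbb G_m$. The function $y_1$ cuts out on $Z_1$ the single point $(x,y_1)=(1,0)$, the point $1\in\mathbb G_m$. Consider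
$$Z_2=\{y_2\,g_1=y_1\}\subset\mathbb A^3 .$$
Over a point with $g_1\ne0$ there is exactly one $y_2$. Over a point of $Z_1$ with $y_1\ne0$ there is none. Over $(1,0)$ every $y_2$ is allowed. So $Z_2$ is the complement $\mathbb A^2\setminus Z_1$ together with a line lying over the base point of $Z_1$. That line contributes one copy of $T$, at the base point, and so removes the unwanted one. Here is the general statement.

**Lemma 3.** *Let $(Y,g)$ be a pair with $Y$ contractible, $Z=g^{-1}(0)$, $h:Y\to\mathbb A^1$ a function, and $C=\{g=h=0\}$. Assume that $(g,h):Y\to\mathbb A^2$ is smooth along $C$, that $C$ is contractible, and that $C$ has a $k$-point $c$. Let $W=\{(y,w):w\,g(y)=h(y)\}\subset Y\times\mathbb A^1$. Then $W$ is smooth, has a $k$-point, and $S^1_s\wedge W\simeq S^1_s\wedge\mathbb G_m\wedge(Z,c)$.*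

For $h=1$ we would get $W\cong Y\setminus Z$ and $C=\emptyset$, which is the previous attempt. The hypothesis on $C$ is what improves it.

*Proof.*

**Step 1. $(W,g)$ is a pair.** This prepares Lemma 1. Over $g\ne0$ the projection $W\to Y$ is an isomorphism onto $Y\setminus Z$, as $w=h/g$. The locus $\{g=0\}$ in $W$ has equations $g=h=0$, so it is $C\times\mathbb A^1_w$. Moreover $W$ is the base change of $(g,h):Y\to\mathbb A^2$ along $\mathbb A^2\to\mathbb A^2$, $(a,w)\mapsto(a,wa)$. Hence $(g,w):W\to\mathbb A^2$ is smooth at all points over $C$, that is, along $\{g=0\}$. So $W$ is smooth, both where $g\ne0$ and where $g=0$, and $g$ is smooth along $\{g=0\}$. Also $(c,0)\in W(k)$.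

**Step 2. The total cofibre, computed twice.** The projection $(W,g)\to(Y,g)$ is a map of pairs. On zero loci it is $C\times\mathbb A^1\to C\hookrightarrow Z$. Apply (3) to the square with rows $W\setminus\{g=0\}\xrightarrow{\cong}Y\setminus Z$ and $W\to Y$. The first row has trivial cofibre, so rows first gives $\mathrm{cof}(W\to Y)$. Columns first, with Lemma 1 and its naturality, gives the first equivalence in
$$\mathrm{cof}(W\to Y)\simeq\mathrm{cof}\big((C\times\mathbb A^1)_+\wedge T\to Z_+\wedge T\big)\simeq\mathrm{cof}\big(S^0\wedge T\xrightarrow{c}Z_+\wedge T\big)\simeq(Z,c)\wedge T .$$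
The second one holds because $C\times\mathbb A^1$ is contractible and contains $(c,0)$.

**Step 3. Reading off the suspension.** Since $Y$ is contractible, $\mathrm{cof}(W\to Y)\simeq\mathrm{cof}(W\to\operatorname{Spec}k)\simeq S^1_s\wedge W$ by (4). Finally $T\simeq S^1_s\wedge\mathbb G_m$ by (5). $\square$

To iterate, we need on $Z_2=\{g_2=0\}$ a function with contractible zero locus. The coordinate $y_2$ does it: on $Z_2$, setting $y_2=0$ forces $y_1=0$ and leaves $x$ free, which is a line. So the next hypersurface is $\{y_3g_2=y_2\}$, and this is the recursion (2).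

## 7. The polynomials $g_n$ and the proof of Theorem A

**Step 1. The hypotheses of Lemmas 2 and 3 for $g_n$.** On $\mathbb A^{n+1}$ with coordinates $x,y_1,\dots,y_n$ put $C_n=\{g_n=y_n=0\}$. We check four things.

*$C_n$ is contractible with a $k$-point.* $C_1=\{x=1,y_1=0\}$ is a point. For $n\ge2$, $g_n=y_ng_{n-1}-y_{n-1}$, so $C_n=\{y_{n-1}=y_n=0\}\cong\mathbb A^{n-1}$.

*$(g_n,y_n)$ is smooth along $C_n$.* For $n=1$ the Jacobian determinant of $(g_1,y_1)$ in $(x,y_1)$ is $1+y_1$, which is $1$ on $C_1$. For $n\ge2$ we have, on $C_n$, $\partial g_n/\partial y_{n-1}=y_n\,\partial g_{n-1}/\partial y_{n-1}-1=-1$. So the Jacobian determinant of $(g_n,y_n)$ in $(y_{n-1},y_n)$ is $-1$.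

*$g_n$ is smooth along $Z_n$.* For $n=1$, $\partial g_1/\partial x=1+y_1$ is invertible on $Z_1$, where $x(1+y_1)=1$. Now take $n\ge1$ and a point of $Z_{n+1}$. If $g_n\ne0$ there, then $\partial g_{n+1}/\partial y_{n+1}=g_n\ne0$. If $g_n=0$ there, then $y_n=y_{n+1}g_n=0$, so the point lies over $C_n$. At this point $dg_{n+1}=y_{n+1}\,dg_n-dy_n$, which is nonzero, because $dg_n$ and $dy_n$ are linearly independent over $C_n$ by the previous item.

*There is $s_n:\mathbb A^1\to\mathbb A^{n+1}$ with $g_ns_n=\mathrm{id}$.* For $n=1$ take $(x,y_1)=(1+t,0)$; then $g_1=t$. For $n\ge2$ take $y_{n-1}=-t$ and all other coordinates $0$; then $y_n=0$ and $g_n=-y_{n-1}=t$.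

**Step 2. $S^1_s\wedge Z_n\simeq S^1_s\wedge\mathbb G_m^{\wedge n}$.** This step supplies the input for (10). We have $Z_1\cong\mathbb G_m$ via $1+y_1=x^{-1}$. By Step 1, Lemma 3 applies with $Y=\mathbb A^{n+1}$, $g=g_n$, $h=y_n$, $C=C_n$. Naming the new coordinate $y_{n+1}$, we get $W=\{y_{n+1}g_n=y_n\}=Z_{n+1}$. So
$$S^1_s\wedge Z_{n+1}\simeq\mathbb G_m\wedge(S^1_s\wedge Z_n).$$
Here $Z_n$ is pointed by a point of $C_n$, but by (4) $S^1_s\wedge Z_n$ does not depend on the base point. So we may induct, starting from $Z_1\cong\mathbb G_m$.

We note in passing that for $n\ge2$ the suspension cannot be removed: by Proposition 4 the smooth scheme $Z_n$ is not equivalent to $\mathbb G_m^{\wedge n}$.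

**Step 3. Adding the terms $u_lv_l$.** This step applies Lemma 2 repeatedly. For $m\ge0$ let
$$f_m=g_n-\sum_{l\le m}u_lv_l\quad\text{on }\mathbb A^{n+1+2m}.$$
Then $f_m^{-1}(0)=X_{m,n}$, where we put $X_{0,n}=Z_n$, and $X_{m+1,n}=\{u_{m+1}v_{m+1}=f_m\}$. At a zero of $f_m$ where some $u_l$ or $v_l$ is nonzero, $df_m\ne0$. At a zero where all of them vanish, $g_n=0$ and $df_m=dg_n\ne0$ by Step 1. So $(\mathbb A^{n+1+2m},f_m)$ is a pair, $\mathbb A^{n+1+2m}$ is contractible, and $(s_n,0)$ is a section of $f_m$. Lemma 2 shows that $X_{m+1,n}$ is smooth and that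
$$X_{m+1,n}\simeq T\wedge X_{m,n},$$
where $X_{m,n}$ is pointed by $(s_n(0),0)$. The base point that Lemma 2 gives on $X_{m+1,n}$ is again $(s_n(0),0)$, so these equivalences can be iterated.

**Step 4. Conclusion.** The schemes $X_{m,n}$ are closed in affine space, hence affine, and smooth for $m\ge1$ by Step 3. With Step 2,
$$X_{1,n}\simeq T\wedge Z_n\simeq\mathbb G_m\wedge(S^1_s\wedge Z_n)\simeq S^1_s\wedge\mathbb G_m^{\wedge(n+1)},$$
$$X_{m,n}\simeq T^{\wedge(m-1)}\wedge X_{1,n}\simeq S^m_s\wedge\mathbb G_m^{\wedge(m+n)} .$$
Given $j>i\ge1$, take $m=i$ and $n=j-i$. This proves Theorem A. $\blacksquare$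

Taking $m=i\ge1$ and $n=j-i\ge2$ disproves the conjecture over every base ring. For $m=1$, $n=2$ we have $g_2=y_2(x+xy_1-1)-y_1$, which gives the hypersurface in $\mathbb A^5$ displayed in Section 1.

## 8. All pairs $(i,j)$: the proof of Theorem B

**Existence.** We list a smooth model for every pair in the statement. For $(0,0)$ it is $S^0=\operatorname{Spec}k\sqcup\operatorname{Spec}k$, and for $(0,1)$ it is $\mathbb G_m$. For $i=j=m\ge1$ it is the quadric $Q_{2m}$, by (7). For $j>i\ge1$ it is $X_{i,j-i}$, by Theorem A.

**Non-existence.** The remaining pairs are those with $i>j$ and those with $i=0$, $j\ge2$. For $i>j$ this is the known result quoted in Section 1. For $i=0$ and $j\ge2$ it is Proposition 4. $\blacksquare$
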